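\title{Mixed graphs of radius $r$ whose orientations have radius at least $\frac54 r^2$}

\begin{abstract}
Let $f(r)$ be the smallest number such that every strongly connected bridgeless mixed multigraph of radius $r$ has an orientation of radius at most $f(r)$. It is known that $r^2+r\le f(r)\le \frac32r^2+r+1$, and it has been conjectured that $f(r)=r^2+O(r)$. We disprove the conjecture by proving that $f(r)\ge\frac54(r^2+r)-\frac12$ for every $r\ge1$. The examples are simple and planar. They are built recursively from a block in which three short cycles through the center demand incompatible directions on the edges they share.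
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{mixed multigraph} is a multigraph in which each edge is either undirected or directed; directed edges are called \emph{arcs}. It is \emph{simple} if it has no loops and no two edges with the same pair of ends. A walk may traverse an undirected edge in either direction, but an arc only along its direction. The \emph{distance} $d(x,y)$ is the length of a shortest walk from $x$ to $y$, and $d(x,y)=\infty$ if there is none. The graph is \emph{strongly connected} if all distances are finite. The \emph{eccentricity} of a vertex $x$ is
\[
\operatorname{ecc}(x)=\max_{y}\,\max\{d(x,y),d(y,x)\},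
\]
and the \emph{radius} is the minimum eccentricity of a vertex. Thus the radius measures how quickly one can travel both from and to the best placed vertex. A \emph{bridge} is an edge whose deletion disconnects the underlying undirected multigraph.

An \emph{orientation} of a mixed multigraph $G$ assigns one direction to each undirected edge. The result is a directed multigraph, that is, a mixed multigraph in which all edges are arcs, so the definitions above apply to it. An orientation is \emph{strong} if it is strongly connected. An orientation that is not strong has infinite radius, because a vertex of finite eccentricity reaches every vertex and is reached by every vertex. If $G$ has a strong orientation, then $G$ is strongly connected, since walks in the orientation are walks in $G$, and $G$ is bridgeless, since an oriented bridge can be crossed in one direction only. By a theorem of Boesch and Tindell the converse holds as well: a mixed multigraph has a strong orientation if and only if it is strongly connected and bridgeless.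

Orienting edges removes walks, so distances can only grow, and one asks by how much. For $r\ge1$ let $f(r)$ be the smallest number such that every strongly connected bridgeless mixed multigraph of radius $r$ has an orientation of radius at most $f(r)$. An undirected cycle of length $2r+1$ has radius $r$. In a strong orientation each of its vertices needs an edge in and an edge out, so the cycle becomes a directed cycle, of radius $2r$. The true growth is quadratic: it is known that
\begin{equation}\label{eq:known}
r^2+r\ \le\ f(r)\ \le\ \tfrac32r^2+r+1\qquad(r\ge1),
\end{equation}
where the lower bound, due to Chv\'atal and Thomassen, is attained already with undirected graphs. The problem we treat comes from Babu, Benson and Rajendraprasad~\cite{BBR}: it is the conjecture that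
\[
f(r)=r^2+O(r),
\]
that is, $|f(r)-r^2|\le Cr$ for some constant $C$ and all $r$. In view of \eqref{eq:known} this is equivalent to $f(r)\le r^2+Cr$.

Here is a reason to expect the coefficient $1$. Let $u$ have eccentricity $r$ in an undirected bridgeless graph. Every edge $uv$ with $v\neq u$ lies on a cycle of length at most $2r+1$: take a breadth-first search tree rooted at $u$ that contains $uv$; since $uv$ is not a bridge, another edge $xy$ joins a vertex $x$ of the subtree below $v$ to a vertex $y$ outside it, and $xy$ closes a cycle with the tree paths from $u$ to $x$ and to $y$. If such cycles can be directed compatibly, then every neighbor of $u$ ends up within $2r$ of $u$ in both directions. Merging the neighbors into the center lowers the radius by one, and repeating the step would cost $2r+2(r-1)+\dots+2=r^2+r$ in total. This is only a heuristic, and its weak point is compatibility. An undirected cycle can be directed in two ways, but a cycle that contains an arc in at most one. We exploit this to show that the conjecture is false.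

Put
\[
g(r)=\begin{cases}\frac12(5r^2+5r), & r\text{ even},\\[2pt] \frac12(5r^2+5r-2), & r\text{ odd}.\end{cases}
\]

\begin{theorem}\label{thm:main}
For every $r\ge1$ there is a simple, strongly connected, bridgeless mixed graph $\widehat G_r$ of radius exactly $r$ such that every orientation of $\widehat G_r$ has radius at least $\lceil g(r)/2\rceil$. Consequently
\[
f(r)\ \ge\ \Big\lceil\frac{g(r)}2\Big\rceil\ \ge\ \frac54(r^2+r)-\frac12 .
\]
\end{theorem}

Hence $f(r)-r^2\ge\frac14r^2+\frac54r-\frac12$, which exceeds $Cr$ for all large $r$, whatever the constant $C$.

\begin{corollary}\label{cor:main}
\begin{enumerate}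
\item[(a)] $\displaystyle \frac54\le\liminf_{r\to\infty}\frac{f(r)}{r^2}\le\limsup_{r\to\infty}\frac{f(r)}{r^2}\le\frac32$; in particular even $f(r)=r^2+o(r^2)$ fails. For every $r\ge2$, every orientation of $\widehat G_r$ has radius greater than $r^2+r$.
\item[(b)] The graphs $\widehat G_r$ are planar, so the lower bound of Theorem~\ref{thm:main}, and the failure of the conjecture, hold already for simple planar mixed graphs.
\item[(c)] $f(1)=3$ and $8\le f(2)\le 9$.
\end{enumerate}
\end{corollary}

We do not determine the exact constant in the interval $[\frac54,\frac32]$.

\section{Gluing and round trips}\label{sec:gluing}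

All our graphs are assembled from pieces that meet in single vertices, because distances add up across such a vertex. We say that a mixed graph $X$ is \emph{glued from $X_1$ and $X_2$ at $p$} if $X$ is the union of edge-disjoint subgraphs $X_1$ and $X_2$ whose only common vertex is $p$. An orientation of $X$ is then glued at $p$ from an orientation of $X_1$ and an orientation of $X_2$, so the next lemma applies to $X$ and to each of its orientations.

\begin{lemma}\label{lem:glue}
Let $X$ be glued from $X_1$ and $X_2$ at $p$.
\begin{enumerate}
\item[(a)] If $x,y\in X_i$, then $d_X(x,y)=d_{X_i}(x,y)$.
\item[(b)] If $x\in X_i$ and $y\in X_j$ with $i\ne j$, then $d_X(x,y)=d_{X_i}(x,p)+d_{X_j}(p,y)$.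
\item[(c)] $X$ is strongly connected if and only if $X_1$ and $X_2$ are.
\item[(d)] The radius of $X$ is at least $\min\{\operatorname{ecc}_{X_1}(p),\operatorname{ecc}_{X_2}(p)\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
A shortest walk is a path, and a walk can pass from an edge of one piece to an edge of the other only at $p$. A path with both ends in $X_1$ that used an edge of $X_2$ would have a maximal segment in $X_2$ whose two ends lie in both pieces; it would visit $p$ twice. This gives (a). A walk from $X_i$ to $X_j$ passes through $p$, which with (a) gives (b), and (c) follows from (a) and (b). For (d), let $c$ be any vertex, say $c\in X_1$. By (b), every $z\in X_2$ satisfies $d_X(c,z)\ge d_{X_2}(p,z)$ and $d_X(z,c)\ge d_{X_2}(z,p)$, so $\operatorname{ecc}_X(c)\ge\operatorname{ecc}_{X_2}(p)$.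
\end{proof}

The radius is a minimum over all vertices, and after orienting the center may move. Doubling the graph removes this freedom. A \emph{rooted} graph is a mixed graph $H$ with a distinguished vertex $u$, its root. To \emph{attach} $H$ at a vertex $x$ of another graph means to take a new copy of $H$ and identify its root with $x$. Let $\widehat H$ be the graph obtained from two copies of $H$ by identifying their roots.

\begin{lemma}\label{lem:double}
Let $H$ be a rooted graph that has a strong orientation, and let $r=\operatorname{ecc}_H(u)\geq 1$. Then $\widehat H$ is strongly connected, bridgeless and of radius $r$. If $u$ has eccentricity at least $N$ in every strong orientation of $H$, then every orientation of $\widehat H$ has radius at least $N$, and $f(r)\ge N$.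
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:glue}(c), $\widehat H$ has a strong orientation, so it is strongly connected and bridgeless. Its radius is at most $\operatorname{ecc}(u)=r$ by part (a) and at least $r$ by part (d). An orientation of $\widehat H$ that is not strong has infinite radius. A strong one induces strong orientations of both copies by (c), and (d) bounds its radius below by $N$.
\end{proof}

\begin{example}[nested cycles]\label{ex:cycles}
Let $H_0$ be a single vertex, and let $H_r$ be an undirected cycle of length $2r+1$ through the root $u$ with $H_{r-1}$ attached at both neighbors of $u$. By induction $H_r$ has a strong orientation and $\operatorname{ecc}(u)=r$: the cycle contributes exactly $r$, the attached copies at most $1+(r-1)$. In a strong orientation the cycle is directed, so one neighbor $x$ of $u$ has $d(u,x)=2r$. By induction the copy at $x$ contains $z$ with $d(x,z)\ge(r-1)r$, and then $d(u,z)\ge 2r+(r-1)r=r^2+r$. Lemma~\ref{lem:double} gives the lower bound in \eqref{eq:known}.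
\end{example}

In this example the piece of radius $k$ contributes $2k$ to a one-way distance. In the constructions below, an orientation can choose, piece by piece, whether the bad vertex is hard to reach or hard to return from, and one-way distances in different pieces need not accumulate. We therefore work with the \emph{round trip}
\[
\sigma(x,y)=d(x,y)+d(y,x).
\]
It is additive: in the situation of Lemma~\ref{lem:glue}(b), $\sigma(x,y)=\sigma(x,p)+\sigma(p,y)$. It also satisfies $\operatorname{ecc}(x)\ge\lceil\sigma(x,y)/2\rceil$. Since half is lost in the last step, the benchmark set by Example~\ref{ex:cycles} is a round trip of $2(r^2+r)=\sum_{k=1}^r4k$, that is, a gain of $4k$ at level $k$. To disprove the conjecture we must beat this by a constant factor.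

\section{Links and sectors}\label{sec:sectors}

The tool for controlling orientations is the following \emph{cut rule}: in a strong orientation, every nonempty proper set of vertices has an edge entering it and an edge leaving it. So if only two edges join a set $S$ to its complement and one of them is an arc leaving $S$, the other must be directed into $S$; and likewise with the directions reversed.

We want a connection from $s$ to $t$ that becomes a long one-way path in every strong orientation but costs little radius beforehand. A long directed path will not do, since the way back from its first inner vertex is long already in the mixed graph. A single arc in the middle of an undirected path does both jobs.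

\begin{definition}
Let $m\ge0$. An \emph{$m$-link} from $s$ to $t$ consists of an undirected path $s=s_0,s_1,\dots,s_m$, an arc $s_m\to t_m$, and an undirected path $t_m,t_{m-1},\dots,t_0=t$, where $s_1,\dots,s_m,t_1,\dots,t_m$ are new vertices that lie on no other edges. Its length is $L=2m+1$. A $0$-link is just an arc $s\to t$.
\end{definition}

Each inner vertex of an $m$-link is joined to $s$ or to $t$ by an undirected path of length at most $m$, while the forced path will have length $2m+1$. To place two links in a row without increasing the radius, the vertex between them must be joined to the rest of the graph by an undirected edge. That edge will not be forced and can serve as a shortcut, but, as the next lemma shows, only for one of the two ends.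

\begin{definition}
Let $a,b$ be vertices, possibly equal. An \emph{$m$-sector} from $a$ to $b$ consists of new vertices $p,w,q$, undirected edges $ap$, $wb$, $qb$, an $m$-link from $p$ to $w$ and an $m$-link from $w$ to $q$. Its \emph{interior} $R$ consists of $p,w,q$ and the inner vertices of the two links. The edge $wb$ is the \emph{chord}. The other edges form the \emph{spine}, a walk of length $2L+2$ from $a$ through $p,w,q$ to $b$ that visits every vertex of $R$ once.
\end{definition}

\begin{lemma}\label{lem:sector}
Let a mixed graph $H$ contain an $m$-sector from $a$ to $b$ whose interior vertices lie on no edges outside the sector. Let $D$ be a strong orientation of $H$, let $u\notin R$, and let distances be taken in $D$.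
\begin{enumerate}
\item[(a)] The spine is directed from $a$ to $b$.
\item[(b)] Every edge leaving $R$ ends at $b$. A walk that begins with $a\to p$ has length at least $L+2$ when it first leaves $R$.
\item[(c)] If $b\to w$, then $d(u,p)=d(u,a)+1$ and $d(p,u)=2L+1+d(b,u)$. If $w\to b$, then $d(u,q)=d(u,a)+2L+1$ and $d(q,u)=1+d(b,u)$. In either case some $y\in\{p,q\}$ satisfies
\[
\sigma(u,y)=d(u,a)+d(b,u)+2L+2 .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Consider one of the two links, from $s$ to $t$. For $1\le j\le m$ the set $\{s_j,\dots,s_m\}$ is joined to its complement only by the edge $s_{j-1}s_j$ and the outgoing arc $s_m\to t_m$, so $s_{j-1}\to s_j$ by the cut rule. The set $\{t_j,\dots,t_m\}$ is joined to its complement only by $t_jt_{j-1}$ and the incoming arc, so $t_j\to t_{j-1}$. For the link that starts at $p$, the set $\{p=s_0,\dots,s_m\}$ is joined to its complement only by $ap$ and the outgoing arc, so $a\to p$. For the link that ends at $q$, the set $\{q=t_0,\dots,t_m\}$ is joined to its complement only by $qb$ and the incoming arc, so $q\to b$.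

(b) The edges between $R$ and its complement are $a\to p$, $q\to b$ and the chord, which gives the first claim. Every vertex of $R$ other than $w$ lies only on its two spine edges, so by (a) it has exactly one edge in and one edge out. A walk beginning with $a\to p$ therefore follows the link to $w$ and needs at least one more edge to leave $R$; its length is then at least $1+L+1$.

(c) The only edge into $p$ is $a\to p$, and the only edge out of $q$ is $q\to b$; this gives $d(u,p)$ and $d(q,u)$. If $b\to w$, every vertex of $R$ has exactly one edge out, so every walk from $p$ to $u$ begins with the part of the spine from $p$ to $b$, of length $2L+1$. If $w\to b$, every vertex of $R$ has exactly one edge in, so every walk from $u$ to $q$ ends with the part of the spine from $a$ to $q$, of length $2L+1$.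
\end{proof}

\begin{example}[the graph $G_1$]\label{ex:G1}
Let $G_1$ be a $0$-sector from the root $u$ to itself. It has vertices $u,p,w,q$, undirected edges $up,uw,uq$ and arcs $p\to w\to q$, and $\operatorname{ecc}(u)=1$. In a strong orientation $u\to p\to w\to q\to u$ is forced. If $u\to w$ then $d(p,u)=3$ and $\sigma(u,p)=4$; if $w\to u$ then $d(u,q)=3$ and $\sigma(u,q)=4$. The arcs are needed: if $pw$ were undirected, the orientation $u\to w$, $w\to p\to u$, $w\to q\to u$ would make all round trips from $u$ equal to $3$.
\end{example}

\begin{example}[nested sectors]\label{ex:sectors}
Let $K_0$ be a single vertex, and let $K_r$ be an $(r-1)$-sector from the root $u$ to itself with $K_{r-1}$ attached at $p$ and at $q$. Every vertex is within $1+(r-1)=r$ of $u$ in both directions. Lemma~\ref{lem:sector}(c) with $a=b=u$ and $L=2r-1$ gives a vertex $y\in\{p,q\}$ with $\sigma(u,y)=4r$, and additivity gives a round trip of at least $\sum_{k=1}^r4k$. This meets the benchmark of Section~\ref{sec:gluing} but does not beat it.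
\end{example}

\section{Three sectors around the root}\label{sec:block}

Example~\ref{ex:sectors} makes no use of the term $d(u,a)+d(b,u)$ in Lemma~\ref{lem:sector}(c). Let us move $a$ and $b$ to neighbors of the root. Then $p$ and $q$ are at distance $2$ from $u$, the links can have $m=r-2$, and the graphs attached at $p$ and $q$ have radius $r-2$. One step now uses two levels, for which the benchmark is $4r+4(r-1)$. The spine contributes $2L+2=4(r-1)$, so we gain exactly when $d(u,a)+d(b,u)$ exceeds $4r$. The point is that $a$ and $b$ may be different vertices: it is enough that $a$ is hard to reach and $b$ is hard to return from. Sectors themselves, arranged in a cycle around $u$, can force this.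

\begin{definition}
Let $r\ge2$, $m=r-2$, and read indices modulo $3$. The \emph{block} $B_r$ has root $u$, vertices $a_0,a_1,a_2$, undirected edges $ua_0,ua_1,ua_2$, and for each $i$ an $m$-sector from $a_i$ to $a_{i+1}$, with vertices $p_i,w_i,q_i$ and interior $R_i$; see Figure~\ref{fig:block}. The vertices $u,a_0,a_1,a_2$ are the \emph{hubs}. Put
\[
L=2m+1=2r-3,\qquad \lambda=L+2=2r-1 .
\]
\end{definition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,every node/.style={circle,draw,inner sep=1.2pt,minimum size=17pt,font=\small}]
\node (u) at (0,0) {$u$};
\foreach \i in {0,1,2}{
  \node (a\i) at ({90+120*\i}:1.3) {$a_{\i}$};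
  \node[fill=black!15] (p\i) at ({110+120*\i}:2.8) {$p_{\i}$};
  \node (w\i) at ({150+120*\i}:2.8) {$w_{\i}$};
  \node[fill=black!15] (q\i) at ({190+120*\i}:2.8) {$q_{\i}$};
}
\foreach \i/\j in {0/1,1/2,2/0}{
  \draw (u)--(a\i); \draw (a\i)--(p\i); \draw (w\i)--(a\j); \draw (q\i)--(a\j);
  \draw[->,very thick] (p\i)--(w\i); \draw[->,very thick] (w\i)--(q\i);
}
\end{tikzpicture}
\caption{The block $B_2$. Thin lines are undirected edges and thick arrows are arcs. In $B_r$ each arrow is replaced by an $(r-2)$-link, a path of length $2r-3$ whose middle edge is an arc. In $G_r$ a copy of $G_{r-2}$ is attached at each of the six shaded vertices.}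
\label{fig:block}
\end{figure}

\paragraph{The case $r=2$.} Here the links are single arcs, $L=1$, $\lambda=3$, and the benchmark is a round trip of $8+4=12$. The edges at $u$ lie on the three cycles $C_i=u\,a_i\,p_i\,w_i\,a_{i+1}\,u$ of length $5=2r+1$, just as in the heuristic of the introduction. Because of the arc $p_i\to w_i$, the cycle $C_i$ can become a directed cycle only with $u\to a_i$ and $a_{i+1}\to u$. So $C_i$ and $C_{i+1}$ demand opposite directions on $ua_{i+1}$. Any two of the three cycles are consecutive, so at most one of them becomes directed, and it covers only two of the three edges at $u$.

Let us direct $C_0$, direct the spines forward as we must, and take $a_2\to u$, $w_1\to a_2$, $w_2\to a_0$. Passing from $a_i$ to $a_{i+1}$ costs $3$, so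
\[
d(u,a_0),\,d(u,a_1),\,d(u,a_2)=1,\,4,\,7,\qquad d(a_0,u),\,d(a_1,u),\,d(a_2,u)=4,\,1,\,1 .
\]
The round trips to $a_0,a_1,a_2$ are $5,5,8$; no neighbor of $u$ beats the value $4r=8$. But the sector with index $2$ is entered from $a_2$ and left to $a_0$, so it pays $d(u,a_2)+d(a_0,u)=7+4=11$. The vertex $q_2$ is reached only along $a_2\to p_2\to w_2\to q_2$ and left only along $q_2\to a_0$, so $\sigma(u,q_2)=(7+3)+(1+4)=15$. Reversing the chord to $a_0\to w_2$ rescues $q_2$, which is now reached in $3$ steps, but then $p_2$ is left only along $p_2\to w_2\to q_2\to a_0$, and $\sigma(u,p_2)=(7+1)+(3+4)=15$. The next proposition shows that no orientation does better than $15$, which corresponds to radius $8$ where $r^2+r=6$.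

\begin{proposition}\label{prop:block}
Let $r\ge2$. In every strong orientation of $B_r$, one of the six vertices $p_i,q_i$, call it $y$, satisfies $\sigma(u,y)\ge10r-5$.
\end{proposition}

\begin{proof}
Fix a strong orientation $D$. Lemma~\ref{lem:sector} applies to each sector, so the spines are directed forward, and only the edges $ua_i$ and the chords $w_ia_{i+1}$ depend on $D$. We must bound distances between hubs for all these choices. The danger is that a chord directed into a sector might open a way backward around the cycle $a_0,a_1,a_2$; the following claim excludes this.

\medskip\noindent\emph{Claim.} Let $P$ be a directed path on which the hub $a_i$ is followed by a next hub $z$. Then either $z=u$ and $a_i\to u$ is an edge of $D$, or $z=a_{i+1}$ and the segment of $P$ from $a_i$ to $z$ has length at least $\lambda$.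

\medskip
The neighbors of $a_i$ are $u$, $p_i$, $w_{i-1}$, $q_{i-1}$, and $q_{i-1}\to a_i$ is forced. If $P$ leaves $a_i$ to $u$, the first alternative holds. If it leaves to $w_{i-1}$, it stays in $R_{i-1}$ until the next hub, which is $a_i$ by Lemma~\ref{lem:sector}(b); a path cannot return to $a_i$, so this case does not occur. If it leaves to $p_i$, Lemma~\ref{lem:sector}(b) gives the second alternative. This proves the claim.

Let $A=\{i: u\to a_i\}$ and $A'=\{i: a_i\to u\}$. These sets partition $\{0,1,2\}$, and both are nonempty by the cut rule applied to $\{u\}$. The shift $i\mapsto i+1$ is an automorphism of $B_r$, so we may assume that $A=\{0\}$ if $|A|=1$, and that $A'=\{2\}$ if $|A|=2$. In both cases $0\in A$ and $2\in A'$. We show that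
\begin{equation}\label{eq:hubs}
d(u,a_2)+d(a_0,u)\ \ge\ 3\lambda+2 .
\end{equation}
Note that a path leaving $u$ goes directly to some $a_j$ with $j\in A$ and never returns to $u$.

Suppose $A=\{0\}$. A path from $u$ to $a_2$ starts with $u\to a_0$, and by the claim its next hubs are $a_1$ and then $a_2$; hence $d(u,a_2)\ge1+2\lambda$. On a path from $a_0$ to $u$ the next hub is $a_1$, because $a_0\to u$ is not an edge, and at least one more edge is needed; hence $d(a_0,u)\ge\lambda+1$.

Suppose $A=\{0,1\}$. On a path from $u$ to $a_2$ the hub before $a_2$ is not $u$, because $u\to a_2$ is not an edge, so by the claim it is $a_1$; at least one edge precedes $a_1$, and $d(u,a_2)\ge1+\lambda$. On a path from $a_0$ to $u$ neither $a_0\to u$ nor $a_1\to u$ is available, so the hubs are $a_0,a_1,a_2,u$ in this order, and $d(a_0,u)\ge2\lambda+1$. This proves \eqref{eq:hubs}.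

Now apply Lemma~\ref{lem:sector}(c) to the sector from $a_2$ to $a_0$. It gives $y\in\{p_2,q_2\}$ with
\[
\sigma(u,y)\ \ge\ (3\lambda+2)+(2L+2)=3(2r-1)+2(2r-3)+4=10r-5 .\qedhere
\]
\end{proof}

\begin{remark}
The bound \eqref{eq:hubs} reads $6r-1$, against the $4r$ needed to break even, and the number three matters. Build the block with two sectors, indices modulo $2$, and orient $u\to a_0$, $a_1\to u$, $w_i\to a_{i+1}$. The sector from $a_0$ to $a_1$ pays $d(u,a_0)+d(a_1,u)=2$, and the sector from $a_1$ to $a_0$ pays $d(u,a_1)+d(a_0,u)=2(\lambda+1)=4r$, which only breaks even. With three sectors the directions at $u$ cannot alternate, and one more passage of length $\lambda$ is forced.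
\end{remark}

\section{The graphs $G_r$}\label{sec:graphs}

Which of the six vertices $p_i,q_i$ has the long round trip depends on the orientation: the edges at $u$ select the sector, and the chord selects the end. The recursion must therefore continue at all six.

\begin{definition}
Let $G_0$ be a single vertex and let $G_1$ be the graph of Example~\ref{ex:G1}. For $r\ge2$ let $G_r$ be obtained from $B_r$ by attaching $G_{r-2}$ at each of the six vertices $p_i,q_i$; its root is the root $u$ of $B_r$.
\end{definition}

\begin{lemma}\label{lem:basic}
For every $r\ge0$ the graph $G_r$ is simple and planar, it has a strong orientation, and its root has eccentricity exactly $r$.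
\end{lemma}

\begin{proof}
We use induction on $r$; the case $r=0$ is trivial. The graph $G_1$ is a $4$-cycle with one chord, hence simple and planar. Its spine, directed forward, is a directed cycle through all vertices, so either direction of the chord gives a strong orientation. All other vertices are joined to $u$ by undirected edges, so $\operatorname{ecc}(u)=1$. Let $r\ge2$.

\emph{Simple and planar.} The three spines of $B_r$ form a cycle through all vertices except $u$. The remaining edges $ua_i$ and $w_ia_{i+1}$ join distinct pairs of vertices that are not consecutive on this cycle, so $B_r$ is simple. Draw the cycle as a circle, $u$ at its center and the edges $ua_i$ as radii. The region between $ua_i$ and $ua_{i+1}$ has $w_i$ and $a_{i+1}$ on its boundary, and the chord is drawn inside it. Gluing at a vertex creates no loops or parallel edges. It also preserves planarity: draw one graph with the gluing vertex on the outer face and place it, shrunk, in a face of the other graph at that vertex.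

\emph{Strong orientation.} Direct the spines forward and take $w_i\to a_{i+1}$, $u\to a_0$, $a_1\to u$, $a_2\to u$. The spines form a directed cycle through all vertices except $u$, and $u$ has an edge to and an edge from this cycle. So $B_r$ is strongly oriented, and Lemma~\ref{lem:glue}(c) extends this to $G_r$.

\emph{Eccentricity.} Each of $p_i,w_i,q_i$ is joined to $u$ by an undirected path of length $2$, through $a_i$, $a_{i+1}$, $a_{i+1}$ respectively. This distance is exactly $2$ in both directions, since the only neighbors of $u$ are the $a_i$. An inner vertex of a link is joined to one of the ends by an undirected path of length at most $m$, so it is within $2+m=r$ of $u$ in both directions. By Lemma~\ref{lem:glue}(b) and induction, the vertices $z$ of a copy of $G_{r-2}$ satisfy $\max\{d(u,z),d(z,u)\}\le2+(r-2)$, with equality for some $z$. Hence $\operatorname{ecc}(u)=r$.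
\end{proof}

The function $g$ solves the recursion that Proposition~\ref{prop:block} produces. We have $g(0)=0$ and $g(1)=4$, and since $r$ and $r-2$ have the same parity,
\begin{equation}\label{eq:rec}
g(r)-g(r-2)=\tfrac52\big(r^2-(r-2)^2\big)+5=\tfrac52(4r-4)+5=10r-5\qquad(r\ge2).
\end{equation}

\begin{proposition}\label{prop:trip}
For every $r\ge0$, every strong orientation of $G_r$ has a vertex $z$ with $\sigma(u,z)\ge g(r)$.
\end{proposition}

\begin{proof}
We use induction on $r$. For $r=0$ take $z=u$, and for $r=1$ use Example~\ref{ex:G1}. Let $r\ge2$ and fix a strong orientation of $G_r$. By Lemma~\ref{lem:glue}(a),(c), applied once for each attached copy, $B_r$ and the six copies of $G_{r-2}$ are strongly oriented, and distances within each piece are the same in the piece and in $G_r$. Proposition~\ref{prop:block} gives $y\in\{p_i,q_i\}$ with $\sigma(u,y)\ge10r-5$. The copy of $G_{r-2}$ with root $y$ contains $z$ with $\sigma(y,z)\ge g(r-2)$. By additivity and \eqref{eq:rec},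
\[
\sigma(u,z)=\sigma(u,y)+\sigma(y,z)\ge10r-5+g(r-2)=g(r).\qedhere
\]
\end{proof}

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\widehat G_r$ consist of two copies of $G_r$ with their roots identified. It is simple by Lemma~\ref{lem:basic}, and by Lemmas~\ref{lem:basic} and~\ref{lem:double} it is strongly connected, bridgeless and of radius exactly $r$. By Proposition~\ref{prop:trip}, the root has eccentricity at least $\lceil g(r)/2\rceil$ in every strong orientation of $G_r$. Lemma~\ref{lem:double} shows that every orientation of $\widehat G_r$ has radius at least $\lceil g(r)/2\rceil$ and that $f(r)\ge\lceil g(r)/2\rceil$. Finally $g(r)\ge\frac12(5r^2+5r-2)$ for both parities, so $g(r)/2\ge\frac54(r^2+r)-\frac12$.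
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(a) Divide the lower bound of Theorem~\ref{thm:main} and the upper bound in \eqref{eq:known} by $r^2$ and let $r\to\infty$. For $r\ge2$ we have $r^2+r>2$, which is equivalent to $\frac54(r^2+r)-\frac12>r^2+r$; hence $\lceil g(r)/2\rceil>r^2+r$.

(b) The graph $G_r$ is planar by Lemma~\ref{lem:basic}, and gluing two copies at the root preserves planarity, as in the proof of that lemma.

(c) Radii of strong orientations are integers, so $f(r)$ is an integer, and \eqref{eq:known} gives $f(1)\le\lfloor3.5\rfloor=3$ and $f(2)\le9$. For $r=1$ the round trip gives only $\lceil g(1)/2\rceil=2$, but Example~\ref{ex:G1} shows that the root has eccentricity at least $3$ in every strong orientation of $G_1$; Lemma~\ref{lem:double} then gives $f(1)\ge3$. For $r=2$ we have $g(2)=15$, so $f(2)\ge8$.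
\end{proof}

\begin{thebibliography}{1}

\bibitem{BBR}
Jasine Babu, Deepu Benson, Deepak Rajendraprasad,
\emph{Improved Bounds for the Oriented Radius of Mixed Multigraphs},
arXiv:2105.02356 (2021).

\end{thebibliography}
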